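# Short curves that cross: a dimension gap for CAT$(-1)$ actions

## 1. Surfaces glued along one short curve

A hyperbolic group can act on many negatively curved spaces. Each good action puts a metric on the boundary at infinity of the group, and this metric has a Hausdorff dimension. How small can that dimension be made by choosing the action? And is the infimum equal to the conformal dimension of the group, an invariant defined by allowing many more metrics than those that come from actions? We begin with groups for which the infimum can be computed, by making a curve short.

**CAT$(-1)$ spaces.** A geodesic space is CAT$(-1)$ if its geodesic triangles are at least as thin as their comparison triangles in $\mathbb H^2$: two points on the sides are at most as far apart as the corresponding points of the comparison triangle. Examples are $\mathbb H^2$, its closed convex subsets, and metric trees. In a CAT$(-1)$ space $Y$ put $(x|y)_o=\frac12\big(d(o,x)+d(o,y)-d(x,y)\big)$; this Gromov product extends to the boundary $\partial Y$, and $e^{-(\xi|\eta)_o}$ is the visual metric on $\partial Y$. For $Y=\mathbb H^2$ and $o$ the center of the disc it equals $\frac12|\xi-\eta|$ on the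 unit circle.

**Convex cocompact actions.** An isometric action of $\Gamma$ on $Y$ is convex cocompact if $\Gamma$ acts properly and cocompactly on some nonempty $\Gamma$-invariant closed convex $C\subset Y$. Its limit set $\Lambda\subset\partial Y$ is $\Gamma$-equivariantly homeomorphic to the Gromov boundary $\partial\Gamma$, and carries the visual metric. Then $C$ is a proper geodesic CAT$(-1)$ space (Bridson–Haefliger, I.8.4). Changing the basepoint changes the visual metric by a bi-Lipschitz map, so we take it in $C$, and then $\Lambda=\partial C$.

**Critical exponent.** Put $P_\Gamma(x,s)=\sum_{g\in\Gamma}e^{-s\,d(x,gx)}$, and let $\delta_\Gamma$ be the infimum of the $s$ for which this is finite. It does not depend on $x\in C$, because $|d(x,gx)-d(y,gy)|\le2d(x,y)$. By Coornaert (Pacific J. Math. 159 (1993)) and Bourdon (Enseign. Math. 41 (1995)), $\Lambda$ is Ahlfors regular and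
$$\dim_H\Lambda=\delta_\Gamma .\tag{1}$$

**Conformal dimension.** A compact metric space is Ahlfors regular (AR) if for some $Q$ it carries a measure for which balls of radius $r$, up to the diameter, have mass between fixed multiples of $r^Q$. Two distances $d,\theta$ on $X$ are quasisymmetrically equivalent, $\theta\sim_{qs}d$, if there is a homeomorphism $\eta$ of $[0,\infty)$ with $\theta(x,y)/\theta(x,z)\le\eta\big(d(x,y)/d(x,z)\big)$ for all $y$ and all $z\ne x$. For instance $d^{\alpha}\sim_{qs}d$ for $0<\alpha<1$, with $\eta(t)=t^\alpha$; this divides the dimension by $\alpha$. So dimension can always be raised, and the interesting number is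
$$\dim_{AR}(X,d)=\inf\{\dim_H(X,\theta):\ \theta\text{ is AR and }\theta\sim_{qs}d\}.$$
For a hyperbolic group $G$, $\dim_{AR}\partial G$ is computed from a visual metric on $\partial G$, does not depend on which one, and is called the conformal dimension of $G$. Limit sets of convex cocompact actions carry AR metrics in the right quasisymmetric class, so $\dim_{AR}\partial G\le\dim_H\Lambda$ always.

Two cases by hand. Let $F_r$ be free of rank $r\ge2$, acting on its Cayley tree with edges of length $L$. There are $2r(2r-1)^{k-1}$ elements of word length $k\ge1$, so $P(o,s)=1+\sum_k2r(2r-1)^{k-1}e^{-sLk}$ and $\delta=\log(2r-1)/L$. As $L\to\infty$ this tends to $0$: the infimum and the conformal dimension are both $0$. Now let $\Sigma$ be a closed surface group of genus $\ge2$. A Fuchsian action on $\mathbb H^2$ has the round circle as limit set, of dimension $1$. Conversely, a connected metric space with two points $x\neq y$ has $\dim_H\ge1$, since $d(x,\cdot)$ is 1-Lipschitz and its image contains $[0,d(x,y)]$. So both numbers are $1$.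

We also use a standard remark on free splittings, which we call (FS). Let a closed surface group of genus $\ge2$ act without inversions on a tree with trivial edge stabilizers. It is finitely generated, freely indecomposable and not cyclic, so by Bass–Serre theory it fixes a vertex. And a nontrivial element that fixes a vertex fixes only one, since otherwise it would fix an edge.

**Proposition 1.** Let $k\ge3$, let $S_1,\dots,S_k$ be compact orientable surfaces of genus $\ge1$ with one boundary component each, and let $E=\pi_1(S_1)*_z\cdots*_z\pi_1(S_k)$ be the group obtained by identifying all the boundary elements with one element $z$. Then $E$ is torsion-free, hyperbolic and one-ended, and $\inf\dim_H\Lambda=1=\dim_{AR}\partial E$, the infimum being over convex cocompact CAT$(-1)$ actions.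

**Step 1: a space to act on.** Let $0<\varepsilon<1$. Give each $S_i$ a hyperbolic metric with geodesic boundary of length $\varepsilon$ (assemble pairs of pants), and glue all the boundaries isometrically to one circle of length $\varepsilon$. Near a point of the circle the result $K_\varepsilon$ is a union of $k$ half-discs glued along a common diameter. By Reshetnyak's gluing theorem $K_\varepsilon$ is locally CAT$(-1)$; hence its universal cover $\tilde K_\varepsilon$ is CAT$(-1)$ (Cartan–Hadamard). Also $\pi_1(K_\varepsilon)=E$ (van Kampen). So $E$ acts freely, properly and cocompactly on $\tilde K_\varepsilon$; it is hyperbolic and torsion-free. The space $\tilde K_\varepsilon$ consists of copies of the universal covers $\tilde S_i$, called pieces, glued along lines according to the Bass–Serre tree of $E$. Each piece is a convex domain of $\mathbb H^2$ bounded by geodesics. Near a boundary point it is one half-disc in a union of half-discs, hence locally convex; so local geodesics of the piece are local geodesics of $\tilde K_\varepsilon$, hence geodesics. Thus pieces are convex and isometrically embedded. We record what was obtained, in a form that will serve again.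

**Definition.** Let $n,m\ge1$ be integers and $0<\varepsilon<1$. An $(n,m,\varepsilon)$-action of $G$ is an action on a space $\tilde K$ such that:

1. $\tilde K$ is CAT$(-1)$, and $G$ acts freely, properly and cocompactly;
2. $\tilde K$ is the union of a $G$-invariant family of closed convex subsets, the pieces; each is isometric to the universal cover of a compact hyperbolic surface with nonempty geodesic boundary, with the stabilizer of the piece as deck group, and the boundary components of the surface have length at most $n\varepsilon$; the boundary lines of pieces are called lines;
3. distinct pieces are disjoint or meet exactly in a common boundary line, the incidence graph of pieces and lines is a tree, and at most $m$ pieces contain a given line;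
4. the stabilizer of a line is infinite cyclic, generated by an element that translates the line by $\varepsilon$.

The action in Step 1 is a $(1,k,\varepsilon)$-action.

**Step 2: the lower bound.** Let $E$ act on a tree with trivial edge stabilizers. The subgroups $E_{1j}=\pi_1(S_1)*_z\pi_1(S_j)$ are closed surface groups, so each fixes a vertex by (FS); they share $\pi_1(S_1)\ne1$, so they fix the same vertex, and so does the group $E$ that they generate. Thus $E$ is freely indecomposable; it is not cyclic, finitely generated and torsion-free, so it is one-ended by Stallings' theorem, and $\partial E$ is connected with more than one point. Hence $1\le\dim_{AR}\partial E\le\inf\dim_H\Lambda$.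

**Step 3: lines in one piece are far apart.** This step uses the shortness of $z$. We recall the collar lemma: in a compact orientable hyperbolic surface with geodesic boundary, the points at distance less than $w$ from a boundary component of length $\ell$, where $\sinh w=1/\sinh(\ell/2)$, form an embedded half-open annulus, and these annuli are disjoint for distinct components. For a nonorientable surface apply it in the orientation cover, where each boundary component has two lifts of the same length. Given an $(n,m,\varepsilon)$-action, define $R$ by $\sinh R=1/\sinh(n\varepsilon/2)$. Boundary lengths are at most $n\varepsilon$, so in a piece the $R$-half-collars of distinct boundary lines are disjoint; in particular, these lines are at distance $\ge2R$. For $\varepsilon$ small we have $\sinh(n\varepsilon/2)\le n\varepsilon$, so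
$$e^R\ge2\sinh R\ge\frac2{n\varepsilon},\qquad\text{that is,}\qquad \frac1\varepsilon\le\frac n2e^R,\qquad\text{and } R\ge2.\tag{2}$$
For each line $L$ choose, equivariantly, a $\mathrm{Stab}(L)$-orbit $\mathcal Q_L\subset L$; it has spacing $\varepsilon$.

**Lemma 2.** Let $1<s\le2$. There is $C=C(s,n)$ such that, for $\varepsilon$ small, for every boundary line $L$ of a piece $\tilde W$ and every $q\in L$,
$$\sum_{L'\ne L}\ \sum_{q'\in\mathcal Q_{L'}}e^{-s\,d(q,q')}\le C\,e^{-2(s-1)R},$$
the outer sum being over the boundary lines $L'$ of $\tilde W$.

*Proof.* The letter $C$ denotes constants that depend only on $s,n$ and may change. We first sum over the points of one line. Let $p'$ be the foot of $q$ on $L'$ and $d=d(q,p')\ge2R$. If $q'\in L'$ is at distance $u$ from $p'$, then $\cosh d(q,q')=\cosh d\cosh u$, so $e^{-d(q,q')}\le(\cosh d\cosh u)^{-1}$. At most $2(1/\varepsilon+1)\le4/\varepsilon$ points of $\mathcal Q_{L'}$ have $u\in[j,j+1)$, and $\sum_j(\cosh j)^{-s}<\infty$, so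
$$\sum_{q'\in\mathcal Q_{L'}}e^{-s\,d(q,q')}\le\frac C\varepsilon e^{-sd}.\tag{3}$$
Next we sum over the lines, by replacing each line by a set of definite area. Let $A_{L'}$ be the set of points of the half-collar of $L'$ at distance in $[R-1,R]$ from $L'$ whose foot on $L'$ is within $e^{-R}$ of $p'$. Its area is
$$2e^{-R}\int_{R-1}^R\cosh r\,dr=2e^{-R}\big(\sinh R-\sinh(R-1)\big)\ge1-e^{-1}\ge e^{-1}.$$
The segment $[p',q]$ is perpendicular to $L'$ at $p'$. From a point of $A_{L'}$, move at most $1$ along the perpendicular to distance $R$ from $L'$, and then at most $e^{-R}\cosh R\le1$ along the equidistant curve. So points of $A_{L'}$ are within $2$ of the point of $[p',q]$ at distance $R$ from $p'$, and $d(q,x)\le d-R+2$ for $x\in A_{L'}$. Averaging over $A_{L'}$,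
$$e^{-s(d-R)}\le e^{2s+1}\int_{A_{L'}}e^{-s\,d(q,x)}\,dx .$$
The sets $A_{L'}$ have disjoint interiors, since the half-collars are disjoint. For the same reason they lie at distance $\ge R$ from $L$, on one side of it. In coordinates $(u,r)$, where $r$ is the distance to $L$ and $u$ is the position of the foot on $L$ measured from $q$, we have $\cosh d(q,x)=\cosh u\cosh r$ and area element $\cosh r\,du\,dr$. Hence
$$\sum_{L'}e^{-s\,d(q,L')}\le Ce^{-sR}\int_R^\infty\!\!\int_{\mathbb R}(\cosh u\cosh r)^{-s}\cosh r\,du\,dr\le Ce^{-sR}e^{-(s-1)R},$$
because $\int_R^\infty(\cosh r)^{1-s}dr\le2^{s-1}e^{-(s-1)R}/(s-1)$. By (3) and (2) the double sum is at most $\frac C\varepsilon e^{-sR-(s-1)R}\le Ce^{R-sR-(s-1)R}=Ce^{-2(s-1)R}$. $\square$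

**Step 4: counting along the tree of pieces.** An orbit point is reached by passing from line to line; each passage contributes a factor that is small by Lemma 2.

**Lemma 3.** If for fixed $n,m$ the group $G$ has $(n,m,\varepsilon)$-actions for all small $\varepsilon$, then $\inf\dim_H\Lambda\le1$.

*Proof.* Fix $1<s\le2$, let $o\in\mathcal Q_{L_0}$ and $g\in G$. Let $L_0=M_0,M_1,\dots,M_k=gL_0$ be the successive lines on the path from $L_0$ to $gL_0$ in the incidence tree. Then $M_{i-1}\ne M_i$ lie in a common piece, and for $0<i<k$ the line $M_i$ separates $M_0,\dots,M_{i-1}$ from $M_{i+1},\dots,M_k$ in $\tilde K$.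

Suppose $k\ge1$. Put $z_k=go$, and for $i=k-1,\dots,1$ in turn choose $z_i\in[o,z_{i+1}]\cap M_i$, which is nonempty because $o\in M_0$ and $z_{i+1}\in M_{i+1}$ are separated by $M_i$. Put $z_0=o$. The points $z_0,\dots,z_k$ occur in this order on $[o,go]$. Choose $q_i\in\mathcal Q_{M_i}$ within $\varepsilon$ of $z_i$, with $q_0=o$ and $q_k=go$ (allowed, since $go\in g\mathcal Q_{L_0}=\mathcal Q_{gL_0}$). Then
$$d(o,go)=\sum_{i=1}^kd(z_{i-1},z_i)\ge\sum_{i=1}^kd(q_{i-1},q_i)-2k\varepsilon .$$
Since the action is free, $q_k=go$ determines $g$. So the sum over the $g$ with given $k$ is bounded by a sum over sequences $(M_i,q_i)$. Given $(M_{i-1},q_{i-1})$, there are at most $m$ pieces that contain $M_{i-1}$, and pieces are isometrically embedded, so Lemma 2 applies in each. For $k=0$ we have $go\in\mathcal Q_{L_0}$. Altogether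
$$P_G(o,s)\le\sum_{q\in\mathcal Q_{L_0}}e^{-s\,d(o,q)}+\sum_{k\ge1}\big(m\,e^{2s\varepsilon}\,C\,e^{-2(s-1)R}\big)^k .$$
The first sum is a convergent geometric series. As $\varepsilon\to0$ we have $R\to\infty$, so the second converges for small $\varepsilon$. Then $\delta_G\le s$ for this action, and $s>1$ was arbitrary. Now use (1). $\square$

Lemma 3 and Step 2 prove Proposition 1. $\square$

What changes if several curves are made short, and what if the curves are forced to cross?

## 2. Splittings without rigid vertices

Two-ended means virtually infinite cyclic; a subgroup is elliptic in a splitting if it fixes a vertex of the Bass–Serre tree; and a group splits relative to some subgroups if these are elliptic in the splitting.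

**JSJ splitting.** Let $H$ be a one-ended hyperbolic group with $\partial H\not\cong\mathbb S^1$. Bowditch's JSJ splitting of $H$ is its canonical graph-of-groups decomposition over two-ended subgroups, obtained from the local cut point structure of $\partial H$. Its vertices are of three types: (a) two-ended (elementary) vertices; (b) maximal hanging Fuchsian (surface-type) vertices; (c) all remaining non-elementary vertices, called rigid. A rigid vertex is virtually free if its stabilizer is a virtually free group.

For example, the splitting of $E$ in Proposition 1 with vertex groups $\langle z\rangle,\pi_1(S_1),\dots,\pi_1(S_k)$ and all edge groups $\langle z\rangle$ has the shape of a JSJ splitting without rigid vertices: one two-ended vertex joined to $k$ surface vertices.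

For torsion-free $H$, let $T_B$ be the JSJ tree. We use the following facts (Bowditch, Acta Math. 180 (1998); Guirardel–Levitt, Astérisque 395 (2017)).

- (J1) Edge groups are two-ended, and no two vertices of the same type are adjacent.
- (J2) A surface-type vertex group is $\pi_1$ of a compact hyperbolic surface with nonempty geodesic boundary, and its incident edges correspond bijectively to the peripheral subgroups.
- (J3) Edge groups of $T_B$ are elliptic in every splitting of $H$ over two-ended groups. Rigid vertex groups are finitely generated and do not split over two-ended groups relative to their incident edge groups.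

**Theorem B.** Let $G$ be a torsion-free one-ended hyperbolic group with $\partial G\not\cong\mathbb S^1$ whose JSJ splitting has no rigid vertex. Then $\inf\dim_H\Lambda=1=\dim_{AR}\partial G$, the infimum being over convex cocompact CAT$(-1)$ actions.

*Proof.* **Step 1: the shape of the splitting.** The JSJ tree is not a point, since $G$ is neither cyclic nor the (free) group of a compact surface with boundary. By (J1) and (J2), $G$ is the fundamental group of a finite bipartite graph of groups. The vertex groups on one side are infinite cyclic groups $\langle z\rangle$; on the other side they are groups of compact surfaces $W_v$ with $\chi<0$ and $\partial W_v\ne\emptyset$. Edges correspond to the boundary components of the $W_v$; the edge group has some index $n_e$ in $\langle z\rangle$.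

**Step 2: the space.** For $\varepsilon\in(0,1)$ take a circle of length $\varepsilon$ for each cyclic vertex, and on $W_v$ a hyperbolic metric with geodesic boundary components of lengths $n_e\varepsilon$. Such metrics exist. If $W_v$ is orientable, use pairs of pants. A nonorientable $W_v$ with $h$ crosscaps is a sphere with $h$ additional holes, with the same $\chi$, whose additional geodesic boundary circles are closed up by the antipodal map. Glue each boundary component to its circle by a local isometry of degree $n_e$. Near a point of a circle we again see half-discs glued along a common diameter, $\sum n_e$ of them, the sum being over the incident edges. As in Step 1 of Section 1, the compact complex $K_\varepsilon$ is locally CAT$(-1)$, $\pi_1(K_\varepsilon)=G$, and $\tilde K_\varepsilon$ is a tree of convex, isometrically embedded pieces glued along lines. This is an $(n,m,\varepsilon)$-action with $n=\max n_e$ and $m$ the maximum of the sums $\sum n_e$, both independent of $\varepsilon$.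

**Step 3: both bounds.** By Lemma 3, $\inf\dim_H\Lambda\le1$. As $G$ is one-ended, $\partial G$ is connected with more than one point, so $1\le\dim_{AR}\partial G\le\inf\dim_H\Lambda$. $\square$

## 3. The Kleinian class and the groups $G(g_a,g_b,g_c)$

The problem asks what happens when there are rigid vertices, in a class of Kleinian groups. Let $G$ be a torsion-free, one-ended, convex cocompact Kleinian group whose limit set is not the entire Riemann sphere, and let $\Omega$ be its discontinuity set. Then $M=(\mathbb H^3\cup\Omega)/G$ is a compact hyperbolizable 3-manifold with boundary, and $G\simeq\pi_1(M)$. Let $N=\mathbb H^3/G_N$ range over all complete hyperbolic 3-manifolds homeomorphic to the interior of $M$, let $d(N)$ be the Hausdorff dimension of the limit set of $G_N$ with the Euclidean metric, and $D(M)=\inf_Nd(N)$. Always $\dim_{AR}\partial\pi_1(M)\le D(M)$. If all rigid vertices of the JSJ splitting of $\pi_1(M)$ are virtually free and there is at least one, then $\dim_{AR}\partial\pi_1(M)<D(M)$, and also $D(M)>1$. For such groups, Kleinian deformations therefore do not reach the conformal dimension. Carrasco Piaggio ("Conformal dimension and canonical splittings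 of hyperbolic groups", arXiv:1301.6492 (2013)) remarks that it would be interesting to know whether the larger family of CAT$(-1)$ actions does.

**Problem.** Let $G=\pi_1(M)$ be as above, with all rigid vertices virtually free and at least one rigid vertex. Is
$$\dim_{AR}\partial G=\inf\{\dim_H\Lambda:\ \Lambda\text{ is the limit set of a convex cocompact isometric action of }G\text{ on a CAT}(-1)\text{ space}\}$$
for every such $G$?

The answer is no. For $g_a,g_b,g_c\ge1$ let $S_a,S_b,S_c$ be compact orientable surfaces of these genera with one boundary component each; we also write $S_x$ for $\pi_1(S_x)$. Let $F=\langle a,b\rangle$ be free, $c=[a,b]=aba^{-1}b^{-1}$, and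
$$G(g_a,g_b,g_c)=F*_{a=\partial S_a}S_a*_{b=\partial S_b}S_b*_{c=\partial S_c}S_c,\qquad G_0=G(1,1,1).$$
Explicitly, $G_0=\big\langle x_1,y_1,x_2,y_2,x_3,y_3\mid\big[[x_1,y_1],[x_2,y_2]\big]=[x_3,y_3]\big\rangle$.

**Theorem A.** Let $\Gamma$ be a torsion-free hyperbolic group containing a subgroup isomorphic to $G=G(g_a,g_b,g_c)$. Every convex cocompact action of $\Gamma$ on a CAT$(-1)$ space satisfies $\dim_H\Lambda\ge1+\varepsilon$, where
$$\varepsilon=\big[32(2g_a+g_c)\,e^4\,(e^{2W}+e^{60}+3)\big]^{-1},\qquad W=1+2\operatorname{arcsinh}\big(2\pi(2g_b-1)\big).$$
If $g_a=g_b=g_c=1$ one may take $\varepsilon=10^{-15}$.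

**Theorem C.** Every $G(g_a,g_b,g_c)$ belongs to the class in the Problem: it is $\pi_1(M)$ as in the Kleinian setting, all its rigid vertices are free, and there is at least one. Moreover $\dim_{AR}\partial G(g_a,g_b,g_c)=1$. Hence the equality fails for all of these groups. They form infinitely many isomorphism classes, since $\chi(G)=-1+\sum_x(1-2g_x)$.

Note that Theorem A makes no quasiconvexity assumption on the subgroup. It is not claimed that the equality fails for every group in the class.

## 4. Making $a$, $b$ and $c$ short at the same time

Section 1 suggests a construction for $G=G(g_a,g_b,g_c)$ that should give small dimension: make the three gluing curves short, and let the free group $F$, whose conformal dimension is $0$, act on a tree.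

**The rose complex.** Let $\alpha,\beta>0$. Take a rose with one vertex $o$ and two petals $a,b$ of lengths $\alpha,\beta$, and hyperbolic metrics on $S_a,S_b,S_c$ with geodesic boundaries of lengths $\alpha$, $\beta$, $2\alpha+2\beta$. Glue the boundaries along the closed paths $a$, $b$, $aba^{-1}b^{-1}$. Triangulate by hyperbolic triangles, with the rose in the 1-skeleton. We check that the compact complex $K(\alpha,\beta)$ is locally CAT$(-1)$ by the link condition in dimension two (Bridson–Haefliger, II.5.24): injective loops in links must have length at least $2\pi$. Each passage of a geodesic boundary through a point of the rose contributes an arc of length $\pi$ to the link. At an interior point of a petal, the link consists of two vertices joined by three such arcs (one from $S_a$ or $S_b$, two from $S_c$), and injective loops have length $2\pi$. At $o$ the link has four vertices, the initial and terminal directions $a^{in},a^{te},b^{in},b^{te}$ of the petals. The surface $S_a$ gives the arc $a^{in}a^{te}$, $S_b$ gives $b^{in}b^{te}$, and the four turns of $aba^{-1}b^{-1}$ give $a^{te}b^{in}$, $b^{te}a^{te}$, $a^{in}b^{te}$, $b^{in}a^{in}$. So the link is the complete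 graph on four vertices with edges of length $\pi$, and injective loops have length at least $3\pi$. At all other points the link is a circle of length $2\pi$. So $K(\alpha,\beta)$ is locally CAT$(-1)$, and its fundamental group is $G$ by van Kampen. In particular:
$$G\text{ acts freely, properly and cocompactly on a CAT}(-1)\text{ space, so }G\text{ is hyperbolic and torsion-free.}\tag{4}$$

**Where shortness stops helping.** The lift of the rose through a lift of $o$ gives paths from $o$ to $fo$, $f\in F$, of length at most the distance in the tree of $F$. Every element of $F$ is uniquely an alternating product of nonzero powers of $a$ and of $b$, so the series of $F$ on this tree is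
$$(1+A)\Big(\sum_{j\ge0}(BA)^j\Big)(1+B),\qquad A=\frac2{e^{s\alpha}-1},\quad B=\frac2{e^{s\beta}-1}.$$
It diverges for $AB\ge1$. Hence $\delta_G\ge s_0$, where $(e^{s_0\alpha}-1)(e^{s_0\beta}-1)=4$. For $\alpha=\beta=\varepsilon$ this gives $\delta_G\ge\log3/\varepsilon$, which tends to infinity. The step of Section 1 that fails is the first sentence of the proof of Lemma 2: there, two lines in a piece were $2R$ apart, while here the axes of $a$ and $b$ in the piece of $F$ meet. The passage from line to line costs nothing, and the count explodes.

If $\delta_G\le1$ for a rose complex, then $(e^\alpha-1)(e^\beta-1)\ge4$, so one of $a,b$ is not short. Nothing yet prevents $b$ from being very short and $a$ very long, and then $F$ alone yields no contradiction: the series of $F$ on its tree converges at $s=1$ as soon as $(e^\alpha-1)(e^\beta-1)>4$. Moreover, an arbitrary CAT$(-1)$ space has no rose and no surfaces in it.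

**Two mechanisms.** Suppose that $\Sigma\le\Gamma$ is a closed surface group, that $x$ is a point with $P_\Sigma(x,s)\ge\kappa/(s-1)$, and that $t\in\Gamma$ satisfies $\langle\Sigma,t\rangle=\Sigma*\langle t\rangle$ and $d(x,tx)\le L$. The products $\sigma_1t\sigma_2t\cdots\sigma_nt$ are distinct for distinct tuples, as we check in Section 8, so $P_\Gamma(x,s)\ge(e^{-sL}P_\Sigma(x,s))^n$ for all $n$. If $s$ is so close to $1$ that the base exceeds $1$, then $P_\Gamma(x,s)=\infty$. This yields a gap that depends only on $\kappa$ and $L$. The difficulty is uniformity: for a fixed $t$, the action may move all points of interest by a large amount. The idea is to use different subgroups according to the translation length of $b$.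

If $b$ is long, then $S_b$ has a long boundary but a fixed area, so a wide strip along the boundary cannot embed: from every point of the axis $B$ of $b$, another translate $\gamma B$ with $\gamma\in S_b\setminus\langle b\rangle$ is within bounded distance. We combine $\gamma$ with the closed surface group $F*_cS_c$, which contains $b$.

If $b$ is short, consider the line from $a^+$ to $b(a^+)$. Starting at the axis of $b$, the rays to $a^+$ and $b(a^+)$ separate at a place where $b$ moves points by a bounded amount, and the line passes near that place. So $b^2$ moves some point of this line by a bounded amount, no matter how long $a$ is. The line lies in a surface: $a$ and $bab^{-1}$ are two boundary curves of a pair of pants, with third boundary $c$. We cap it by $S_a$, $bS_ab^{-1}$, $S_c$ to get a closed surface group, which turns out to be free from $b^2$.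

So we need surfaces in arbitrary CAT$(-1)$ spaces (Section 5), the estimates just described (Section 6), the group theory (Section 7), and the count (Section 8).

## 5. Pleated surfaces in CAT$(-1)$ spaces

In this section and the next, $X$ is a proper CAT$(-1)$ space on which a torsion-free hyperbolic group $\Gamma$ acts properly and cocompactly. Every $g\ne1$ is then hyperbolic: it has a unique axis $\{x:d(x,gx)=\ell(g)\}$, translation length $\ell(g)>0$, and endpoints $g^\pm$. If $g,h$ generate a non-cyclic group, then $\{g^\pm\}\cap\{h^\pm\}=\emptyset$.

A Busemann function $\beta_\xi$ at $\xi\in\partial X$ is the limit of $d(\cdot,x^n)-d(o,x^n)$ as $x^n\to\xi$; the convergence is locally uniform, and another $o$ changes $\beta_\xi$ by a constant. In the upper half plane, $\beta_\infty=-\log y$ up to a constant.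

Reshetnyak's majorization theorem says that for a geodesic triangle in a complete CAT$(-1)$ space there is a 1-Lipschitz map from the solid comparison triangle in $\mathbb H^2$ that preserves arclength on the sides. For a triangle in a tree, it folds the solid triangle onto a tripod.

**Lemma 4 (ideal triangles).** Let $\xi_1,\xi_2,\xi_3\in\partial X$ be distinct and let $\Delta\subset\mathbb H^2$ be an ideal triangle. There is a 1-Lipschitz $h:\Delta\to X$ mapping the side $ij$ isometrically onto the line $\xi_i\xi_j$ (the $i$-th end going to $\xi_i$), such that for $u,u'$ on the two sides ending at the $i$-th ideal vertex, $\beta_i(u)-\beta_i(u')=\beta_{\xi_i}(h(u))-\beta_{\xi_i}(h(u'))$, where $\beta_i$ is a Busemann function of $\mathbb H^2$ at that vertex.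

*Proof.* The map is a limit of majorizations of finite triangles. Take $x_i^n\to\xi_i$, let $h^n:\Delta^n\to X$ be majorizations of the triangles $x_1^nx_2^nx_3^n$, and let $v_i^n$ be the vertices of $\Delta^n$. Fix $o\in X$. Since the $\xi_i$ are distinct, the $(x_i^n|x_j^n)_o$ with $i\ne j$ are bounded. Writing out the Gromov products gives, for $\{i,j,k\}=\{1,2,3\}$,
$$t_i^n:=(x_j^n|x_k^n)_{x_i^n}=d(o,x_i^n)-(x_i^n|x_j^n)_o-(x_i^n|x_k^n)_o+(x_j^n|x_k^n)_o\longrightarrow\infty.\tag{5}$$

**Step 1: the triangles $\Delta^n$ converge.** For $n$ large all $t_i^n>0$, so $\Delta^n$ is nondegenerate. Since $t_i^n+t_j^n=d(v_i^n,v_j^n)$, its incircle touches the side $ij$ at the point at distance $t_i^n$ from $v_i^n$, the contact point. Place the center of the incircle at a fixed $p\in\mathbb H^2$. Its radius $\rho_n$ satisfies $2\pi(\cosh\rho_n-1)\le\operatorname{area}(\Delta^n)<\pi$, so it is bounded, and contact points stay in a compact set. They are the feet of $p$ on the sides, so $t_i^n\le d(p,v_i^n)\le t_i^n+\rho_n$. Hence $d(p,v_i^n)\to\infty$ and $(v_i^n|v_j^n)_p=\frac12\big(d(p,v_i^n)+d(p,v_j^n)-t_i^n-t_j^n\big)\le\rho_n$ is bounded. After passing to a subsequence, the $v_i^n$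 converge to three distinct points of $\partial\mathbb H^2$. So the sides of $\Delta^n$ converge locally uniformly to the sides of an ideal triangle. All ideal triangles with labeled vertices are congruent, so we may take it to be $\Delta$. The nearest point projection $\pi_n$ to $\Delta^n$ satisfies $\pi_n(u)\to u$ for $u\in\Delta$.

**Step 2: the maps converge.** We show that the images of the contact points stay bounded. The segments $[x_1^n,x_2^n]$ converge locally uniformly to the line $\xi_1\xi_2$. For $z$ on this line, (5) with $o$ replaced by $z$ gives
$$d(x_1^n,z)-t_1^n=(x_1^n|x_2^n)_z+(x_1^n|x_3^n)_z-(x_2^n|x_3^n)_z ,$$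
which is bounded. The contact point on the side $12$ is mapped to the point of $[x_1^n,x_2^n]$ at distance $t_1^n$ from $x_1^n$, and there are points of $[x_1^n,x_2^n]$ converging to $z$; so its image stays in a compact set, and similarly for the other sides. The maps $h^n\circ\pi_n|_\Delta$ are 1-Lipschitz, so by Arzelà–Ascoli a subsequence converges to a 1-Lipschitz $h:\Delta\to X$.

**Step 3: the sides and the Busemann functions.** For $u$ on the side $ij$ of $\Delta$ let $u^n$ be its projection to the side $ij$ of $\Delta^n$. Then $u^n\to u$, and $d(h^n(u^n),h^n(\pi_n(u)))\le d(u^n,\pi_n(u))\to0$, so $h^n(u^n)\to h(u)$. As $h^n$ maps the side isometrically onto $[x_i^n,x_j^n]$, the map $h$ sends the side $ij$ isometrically into, hence onto, the line $\xi_i\xi_j$, with the correct ends. Finally, for $u,u'$ on the two sides ending at vertex $i$,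
$$d(u^n,v_i^n)-d(u'^n,v_i^n)=d(h^n(u^n),x_i^n)-d(h^n(u'^n),x_i^n).$$
The functions $d(\cdot,v_i^n)-d(p,v_i^n)$ and $d(\cdot,x_i^n)-d(o,x_i^n)$ converge locally uniformly to Busemann functions, and the last claim follows. $\square$

An ideal triangulation of the interior of a compact surface $S'$ with boundary cuts it into triangles with vertices at the ends, along disjoint essential arcs; essential means that a lift of the arc joins two different ends of the universal cover. For a pair of pants, one arc between each pair of ends gives two triangles.

**Lemma 5.** Let $S'$ be a compact connected orientable surface with $\chi(S')<0$ and $\partial S'\ne\emptyset$, let $\pi=\pi_1(S')\le\Gamma$, let $\tau$ be an ideal triangulation of $\operatorname{int}S'$, and orient each boundary component. For each ideal vertex $v$ of the lift $\tilde\tau$ let $g_v$ be the corresponding generator of its peripheral stabilizer. There are a hyperbolic metric on $S'$ with geodesic boundary, with universal cover a closed convex $D\subset\mathbb H^2$, and a $\pi$-equivariant 1-Lipschitz $f:D\to X$ such that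

(a) the boundary line of $D$ stabilized by $\langle g_v\rangle$ is mapped isometrically onto the axis of $g_v$; so the boundary lengths are the $\ell(g_v)$;

(b) for every edge $vw$ of $\tilde\tau$, $f(D)$ contains the line from $g_v^+$ to $g_w^+$.

*Proof.* **Step 1: glue ideal triangles.** Put $\varphi(v)=g_v^+$. This is $\pi$-equivariant. It is injective, since distinct peripheral subgroups generate a non-cyclic group. Triangles of $\tilde\tau$ have three distinct vertices (edges are essential) and trivial stabilizers ($\pi$ is torsion-free). So we can choose, equivariantly, for each triangle $t$ a map $h_t$ as in Lemma 4 from an ideal hyperbolic triangle, with ideal vertices sent to the $\varphi$'s. Glue these triangles along edges so that the $h_t$ agree; this is possible since both map the side isometrically onto the same line. We get a simply connected hyperbolic surface $D^\circ$ with a free proper isometric $\pi$-action, $D^\circ/\pi\cong\operatorname{int}S'$, and an equivariant map $f:D^\circ\to X$ that is 1-Lipschitz for the path metric. The surface may be incomplete; the next step examines its ends.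

**Step 2: the developed picture at an ideal vertex.** Let $v$ be an ideal vertex, $g=g_v$, $\ell=\ell(g)$, and $(t_i)_{i\in\mathbb Z}$ the consecutive triangles at $v$, indexed so that $gt_i=t_{i+m}$ with $m>0$. Develop them in the upper half plane with $v=\infty$. Then $t_i$ is the part of the strip between $r_i$ and $r_{i+1}$ above a half circle, and $(r_i)$ is strictly monotone. By Lemma 4, on the edges ending at $v$ the function $\beta_{\varphi(v)}\circ f$ is $-\log y+\mathrm{const}$, with one constant for all $i$, because consecutive triangles share an edge. Also $\beta_{g^+}(gx)=\beta_{g^+}(x)-\ell$: the difference is constant, and equals $-\ell$ on the axis. So $g$ multiplies $y$ by $e^\ell$ on these edges. Since $\pi$ preserves orientation, the holonomy of $g$ is $z\mapsto e^\ell z+\mathrm{const}$. Normalize it to $z\mapsto e^\ell z$; then $r_{i+m}=e^\ell r_i$. By strict monotonicity no $r_i$ is $0$. If $r_0>0$, then $r_m>r_0$, so $(r_i)$ increases, and $r_{km}\to0$ as $k\to-\infty$, so all $r_i>0$. If $r_0<0$, then likewise all $r_i<0$, and we reflect in the imaginary axis. So we may assume that $r_i>0$ increases from $0$ to $\infty$. The strips fill $\{x>0\}$.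

**Step 3: standard ends.** Let $U_v=\{x>0,\ y\ge kx\}$. If $k>\max_i(r_{i+1}-r_i)/(2r_i)$, a maximum of finitely many values because the ratio is unchanged under $i\mapsto i+m$, then for $r_i\le x\le r_{i+1}$ we have $kx\ge kr_i>\frac12(r_{i+1}-r_i)$, so $U_v$ lies above the half circles, in the star of $v$. Moreover
$$t_i\cap\{y\ge kr_{i+1}\}\ \subset\ t_i\cap U_v\ \subset\ t_i\cap\{y\ge kr_i\}.$$
The first inclusion says that $U_v$ contains a corner neighborhood of $v$ in each $t_i$. By the second, since there are finitely many orbits of triangles, for $k$ large the three corner regions in each triangle are disjoint, so the $U_v$ for distinct $v$ are disjoint. Use one $k$ for all $v$, so that the family $(U_v)$ is equivariant. The complement of the ends $U_v/\langle g_v\rangle$ in $D^\circ/\pi$ has compact closure, being covered by finitely many truncated triangles.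

**Step 4: completion.** Each end is $\{x>0,\ y\ge kx\}/\langle z\mapsto e^\ell z\rangle$, and completion adds the closed geodesic $\{x=0\}/\langle z\mapsto e^\ell z\rangle$ of length $\ell$. So the completion of $D^\circ/\pi$ is a compact hyperbolic surface homeomorphic to $S'$ with geodesic boundary; its universal cover $D$ is a closed convex subset of $\mathbb H^2$, and $f$ extends to a 1-Lipschitz equivariant map on $D$.

Now (b) holds, since the edge $vw$ is mapped onto the line from $\varphi(v)$ to $\varphi(w)$. For (a), if $x$ is on the boundary line of $v$, then $d(f(x),gf(x))\le d(x,gx)=\ell$, so $f(x)$ lies on the axis of $g$. On this line $f$ becomes a 1-Lipschitz map $\phi:\mathbb R\to\mathbb R$ with $\phi(x+\ell)=\phi(x)+\ell$. For $x\le y\le x+\ell$ we have $\ell=(\phi(x+\ell)-\phi(y))+(\phi(y)-\phi(x))\le(x+\ell-y)+(y-x)=\ell$, so $\phi(y)-\phi(x)=y-x$; thus $\phi$ is an isometry. $\square$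

**Lemma 6.** Let $\Sigma=\pi_1(S)\le\Gamma$, with $S$ a closed orientable surface of genus $\ge2$, and let $\mathcal C\ne\emptyset$ be a multicurve of disjoint, pairwise non-isotopic essential simple closed curves on $S$. There are a cocompact Fuchsian action $j$ of $\Sigma$ on $\mathbb H^2$ with $\mathbb H^2/j(\Sigma)\cong S$ and a $\Sigma$-equivariant 1-Lipschitz $f:\mathbb H^2\to X$. For $g\in\Sigma$ representing a curve of $\mathcal C$, $f$ maps the axis of $j(g)$ isometrically onto the axis of $g$. Given ideal triangulations and boundary orientations on the components of $S\setminus\mathcal C$, (b) of Lemma 5 also holds.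

*Proof.* Each component of $S\setminus\mathcal C$ has $\chi<0$. Apply Lemma 5 to the components, and form the equivariant family of pieces indexed by the vertices of the Bass–Serre tree of the splitting of $\Sigma$ along $\mathcal C$. For each edge of the tree, the two boundary lines are both mapped isometrically onto the same axis; glue them so that the maps agree. The gluings are determined by the maps, hence equivariant. The result is a simply connected hyperbolic surface with a free proper cocompact $\Sigma$-action. So it is complete, that is, $\mathbb H^2$, and the quotient is a closed surface with group $\Sigma$, that is, $S$. The glued map is equivariant and 1-Lipschitz, and the remaining claims come from (a) and (b) of Lemma 5. $\square$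

## 6. Orbit growth on the surface, and points moved little when $b$ is short or long

The first estimate bounds the series of a surface group from below at every point of $\mathbb H^2$, with a constant that depends only on the genus.

**Lemma 7.** Let $\Sigma$ act on $\mathbb H^2$ as a cocompact torsion-free Fuchsian group of genus $g$. For all $x\in\mathbb H^2$ and $s>1$,
$$P_\Sigma(x,s)\ \ge\ \frac{e^{-4(s-1)}}{32(g-1)(s-1)}.$$

*Proof.* **Step 1: overlaps of balls.** Let $S=\mathbb H^2/\Sigma$, $|S|=4\pi(g-1)$, $B=B(x,r)$, $N=\sum_\gamma1_{\gamma B}$. Then $\int_SN=|B|$, and unfolding and Cauchy–Schwarz give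
$$\sum_\gamma|B\cap\gamma B|=\int_SN^2\ge\frac{\big(\int_SN\big)^2}{|S|}=\frac{|B|^2}{|S|}.$$
**Step 2: each overlap is small.** Let $d=d(x,\gamma x)$, let $m$ be the midpoint of $x,\gamma x$, and let $z\in B\cap\gamma B$. From $\cosh d(z,x)+\cosh d(z,\gamma x)=2\cosh d(z,m)\cosh\frac d2$ (in the hyperboloid model, $x+\gamma x=2\cosh\frac d2\,m$) we get $\cosh d(z,m)\le\cosh r/\cosh\frac d2$. A ball of radius $\rho$ has area $2\pi(\cosh\rho-1)$, so
$$|B\cap\gamma B|\le\frac{2\pi\cosh r}{\cosh\frac d2}\le4\pi\cosh r\,e^{-d/2},$$
and the intersection is empty if $d>2r$.

**Step 3: the sum.** With $M(\rho)=\sum_{d(x,\gamma x)\le\rho}e^{-d(x,\gamma x)/2}$ and $|B|=2\pi(\cosh r-1)$, Steps 1 and 2 give, for $r\ge2$,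
$$M(2r)\ge\frac{\pi(\cosh r-1)^2}{|S|\cosh r}\ge\frac{\pi e^r}{4|S|}=\frac{e^r}{16(g-1)}.$$
Here we used $(\cosh r-1)^2/\cosh r=\cosh r\,(1-1/\cosh r)^2$, with $\cosh r\ge e^r/2$, and $(1-1/\cosh r)^2\ge\frac12$ because $\cosh r\ge\cosh2>3.7$. Writing $e^{-(s-\frac12)d}=(s-\frac12)\int_d^\infty e^{-(s-\frac12)\rho}d\rho$,
$$P_\Sigma(x,s)=(s-\tfrac12)\int_0^\infty e^{-(s-\frac12)\rho}M(\rho)\,d\rho\ge\frac12\cdot\frac1{16(g-1)}\int_4^\infty e^{-(s-1)\rho}\,d\rho ,$$
and the last integral is $e^{-4(s-1)}/(s-1)$. $\square$

**Lemma 8 (short $b$).** Let $b$ be a hyperbolic isometry of a proper CAT$(-1)$ space with $\ell(b)\le1$, and let $\xi$ be a boundary point with $b\xi\ne\xi$. The line $\lambda$ from $\xi$ to $b\xi$ contains a point $x$ with $d(x,b^2x)\le30$.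

*Proof.* All triangles, including those with ideal vertices, are 1-slim (each side lies in the 1-neighborhood of the other two), because $\log(1+\sqrt2)<1$ is a slimness constant for $\mathbb H^2$.

**Step 1: where the rays separate.** Let $q$ be on the axis of $b$, let $r$ be the ray from $q$ to $\xi$, and $\theta(t)=d(r(t),br(t))$. Then $\theta$ is convex, $\theta(0)\le1$, and $\theta$ is unbounded since $\xi\ne b\xi$. So there is $t_0$ with $\theta(t_0)=6$ and $\theta\ge6$ on $[t_0,\infty)$. Put $y=r(t_0)$.

**Step 2: $d(y,\lambda)\le9$.** If not, choose $t\in(8,d(y,\lambda)-1)$ and $z=r(t_0+t)$; then $d(z,\lambda)\ge d(y,\lambda)-t>1$. By slimness of the triangle $(y,\xi,b\xi)$ there is $w\in[y,b\xi)$ with $d(z,w)\le1$, so $d(w,y)\ge t-1>7$. Consider the triangle $(y,by,b\xi)$. The side $[y,by]$ has length $6$, so $w$ is not within $1$ of it. Hence $d(w,w')\le1$ for some $w'=br(u)$ with $u\ge t_0$, and $d(z,w')\le2$. Then $|u-(t_0+t)|=|d(bq,w')-d(q,z)|\le\ell(b)+2\le3$. Thus $\theta(t_0+t)=d(z,bz)\le d(z,w')+d(w',bz)\le2+3<6$, a contradiction.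

**Step 3.** Take $x\in\lambda$ with $d(x,y)\le9$. Since $d(y,b^2y)\le2d(y,by)=12$, we get $d(x,b^2x)\le18+12=30$. $\square$

**Lemma 9 (long $b$).** Let $S_b\le\Gamma$ be the group of a compact orientable surface of genus $g_b\ge1$ with one boundary component $b$. Let $B$ be the axis of $b$ in $X$, and suppose $\ell(b)\ge1$. For every $x\in B$ there is $\gamma\in S_b\setminus\langle b\rangle$ with $d(x,\gamma B)\le\frac12+2\operatorname{arcsinh}(A)$, where $A=2\pi(2g_b-1)$.

*Proof.* Take $f:D\to X$ from Lemma 5 for $S_b$, and let $\tilde b$ be the boundary line over $B$. All boundary lines of $D$ are $\gamma\tilde b$ with $\gamma\in S_b$, and the quotient has area $A$. As $f$ is equivariant, 1-Lipschitz, and isometric from $\tilde b$ onto $B$, it suffices to find $\gamma$ in $D$, for points of $\tilde b$. For $x\in\tilde b$ let $\rho(x)=\min_{\gamma\notin\langle b\rangle}d(x,\gamma\tilde b)$, and put $\omega=\operatorname{arcsinh}A$.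

Suppose $\rho>2\omega$ on a closed interval $I\subset\tilde b$ of length $1$. Choose $\omega'>\omega$ with $\rho>2\omega'$ on $I$. We show that a strip of width $\omega'$ along $I$ embeds in the quotient. Points $z$ at distance $r<\omega'$ from $x\in\operatorname{int}I$ along the inner perpendicular lie in $D$, since the perpendicular can leave $D$ only through another boundary line. Their distance to $\tilde b$ is $r$, attained only at $x$; their distance to every other boundary line exceeds $2\omega'-r>\omega'$. So if $h\in S_b$ maps one such point to another, then $h$ preserves the nearest boundary line $\tilde b$, so $h\in\langle b\rangle$, and $h$ maps a point of $\operatorname{int}I$ to a point of $\operatorname{int}I$. Since $h$ translates $\tilde b$ by a multiple of $\ell(b)\ge1$, $h=1$. Thus the strip, of area $\int_0^{\omega'}\cosh r\,dr=\sinh\omega'>A$, embeds in a surface of area $A$: a contradiction.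

Hence every closed interval of length $1$ contains a point with $\rho\le2\omega$. Apply this to the interval centered at $x$. $\square$

## 7. Surface groups inside $G$

Let $G=G(g_a,g_b,g_c)$, let $T_0$ be the Bass–Serre tree of the defining splitting, let $u,v_a,v_b,v_c$ be the vertices with stabilizers $F,S_a,S_b,S_c$, and $e_x=[u,v_x]$.

A subgroup $H$ of $K$ is malnormal if $H\cap kHk^{-1}=1$ for all $k\in K\setminus H$. In the free group $\langle a,b\rangle$, the subgroup $\langle b\rangle$ is malnormal, but $\langle b^2\rangle$ is not, since $b$ normalizes it.

**Lemma 10.** $\Sigma:=F*_cS_c\le G$ is the group of a closed orientable surface of genus $1+g_c$, it contains $b$ as an essential simple closed curve, and $\langle\Sigma,S_b\rangle=\Sigma*_{\langle b\rangle}S_b\le G$. The subgroup $\langle b\rangle$ is malnormal in $S_b$.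

*Proof.* $F$ is the group of a one-holed torus with boundary $c=[a,b]$ in which $b$ is a simple closed curve; gluing $S_c$ along $c$ gives the surface. Subtrees of the tree of groups that defines $G$ give subgroups, which yields the two inclusions in $G$. For malnormality, take a hyperbolic structure on $S_b$ with geodesic boundary. If $\gamma\notin\langle b\rangle$, then $\gamma$ moves the boundary line $\tilde b$ to another boundary line. Distinct boundary lines share no endpoint, so no nontrivial power of $b$ is a power of $\gamma b\gamma^{-1}$. $\square$

**Lemma 11.** Put $a'=bab^{-1}$ and $Q=\langle a,a'\rangle\le F$. Then $c=aa'^{-1}\in Q$, and: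

(a) $Q=\pi_1(P)$ for a pair of pants $P$ with peripheral subgroups $\langle a\rangle,\langle a'\rangle,\langle c\rangle$; some ideal triangulation of $\operatorname{int}P$ has an edge $e$ with a lift joining the ends stabilized by $\langle a\rangle$ and $\langle a'\rangle$;

(b) $\Sigma'':=Q*_aS_a*_{a'}bS_ab^{-1}*_cS_c$ is the group of a closed orientable surface of genus $2g_a+g_c$;

(c) the natural map $\Sigma''*\langle b^2\rangle\to G$ is injective; so $\Sigma''\le G$ and $\langle\Sigma'',b^2\rangle=\Sigma''*\langle b^2\rangle$ in $G$.

*Proof.* First, $c=a\cdot ba^{-1}b^{-1}=aa'^{-1}$. Let $F'=\langle a,a',b^2\rangle$. This is the index-2 kernel of $F\to\mathbb Z/2$, $a\mapsto0$, $b\mapsto1$, and by Reidemeister–Schreier it is free on $a,a',b^2$. So $F'=Q*\langle b^2\rangle$, with $Q$ free on $a,a'$.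

(a) Let $P$ be a pair of pants with boundary curves $\partial_1,\partial_2,\partial_3$ and let $e$ be a simple arc from $\partial_1$ to $\partial_2$. Take the basepoint on $e$. Let $p$ be the loop going along $e$ to $\partial_1$, once around it, and back; let $q$ be the analogous loop for $\partial_2$. Then $\{p,q\}$ is a free basis of $\pi_1(P)$. A regular neighborhood of $\partial_1\cup e\cup\partial_2$ is a pair of pants isotopic to $P$, so $pq$ represents $\partial_3$ for suitable orientations. The lift of $e$ through the base lift joins the boundary lines stabilized by $\langle p\rangle$ and $\langle q\rangle$. Identify $Q$ with $\pi_1(P)$ by $a=p$, $a'^{-1}=q$; then $c=pq$. The arc $e$ is one of the three edges of an ideal triangulation with one edge between each pair of ends.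

(b) The surface is $P$ with three one-holed surfaces of genera $g_a,g_a,g_c$ glued to its three boundary curves.

(c) Since $a,a',c\in Q$, we have $\widehat G:=F'*_aS_a*_{a'}bS_ab^{-1}*_cS_c=\Sigma''*\langle b^2\rangle$. We compare trees. The Bass–Serre tree of $\widehat G$ maps equivariantly to $T_0$, the $F'$-vertex going to $u$ and the three edges there going to $e_a,be_a,e_c$. We show that this map is locally injective. At the $F'$-vertex the edges form $F'/\langle a\rangle\sqcup F'/\langle a'\rangle\sqcup F'/\langle c\rangle$, and the $F'$-stabilizers of $e_a,be_a,e_c$ are exactly $\langle a\rangle,\langle a'\rangle,\langle c\rangle$. So it suffices that these three edges are pairwise inequivalent under $F'$. If $fbe_a=f'e_a$ with $f,f'\in F'$, then $f'^{-1}fb\in\langle a\rangle\subset F'$, so $b\in F'$, which is false; and $e_c$ is not in the $G$-orbit of $e_a$. At the other vertices the map is bijective on edges, both sets being $S_a/\langle a\rangle$, or its conjugate by $b$, or $S_c/\langle c\rangle$. A locally injective map of trees is injective. An element of the kernel of $\widehat G\to G$ then fixes the tree of $\widehat G$, so lies in $F'$, where the map is injective.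 $\square$

Exchanging the roles of $a$ and $b$, with $c=(aba^{-1})b^{-1}$ and the homomorphism $a\mapsto1$, $b\mapsto0$, the same argument gives a closed surface group
$$\Sigma'''=\langle b,aba^{-1}\rangle*_bS_b*_{aba^{-1}}aS_ba^{-1}*_cS_c\le G.\tag{6}$$

## 8. Long $b$ and short $b$: proof of Theorem A

Let $\Gamma\ge G$ act convex cocompactly, and let $X=C$ be the convex set on which the action is proper and cocompact. Put $s=1+\varepsilon\le2$ and suppose $\delta_\Gamma<s$; then $P_\Gamma(x,s)<\infty$ for all $x$. We look for a contradiction.

**Step 1: surface subgroups contribute a lot.** If $f:\mathbb H^2\to X$ is as in Lemma 6 for a closed surface group $\Sigma_1$ of genus $g$, then $d(f(\hat x),\sigma f(\hat x))\le d(\hat x,j(\sigma)\hat x)$. So by Lemma 7, for all $\hat x\in\mathbb H^2$,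
$$P_{\Sigma_1}(f(\hat x),s)\ge\frac{e^{-4\varepsilon}}{32(g-1)\varepsilon}.\tag{7}$$
For $\Sigma_1\in\{\Sigma,\Sigma''\}$ we have $g-1\le2g_a+g_c$, and $e^{-4\varepsilon}\ge e^{-4}$; by the choice of $\varepsilon$, the right side of (7) is at least $e^{2W}+e^{60}+3$.

**Step 2: the case $\ell(b)\ge1$.** Let $B$ be the axis of $b$. Apply Lemma 6 to $\Sigma$ with $\mathcal C=\{b\}$. The image of $f$ contains $B$, so (7) holds for $\Sigma$ at every point of $B$. We remove the powers of $b$: for $x\in B$ they contribute $\sum_{k\in\mathbb Z}e^{-s|k|\ell(b)}\le1+\frac2{e-1}<3$. Hence
$$\sum_{\sigma\in\Sigma\setminus\langle b\rangle}e^{-s\,d(x,\sigma x)}\ge e^{2W}+e^{60}\qquad(x\in B).\tag{8}$$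
Choose $x_1,\dots,x_N\in B$ such that every point of $B$ is within $\frac12$ of $\langle b\rangle\{x_1,\dots,x_N\}$. By Lemma 9, for every $i$ some $\gamma\in S_b\setminus\langle b\rangle$ and $y\in B$ satisfy $d(x_i,\gamma y)\le W-\frac12$; and $y$ is within $\frac12$ of some $b^kx_j$. Put $\gamma_i=\gamma b^k\in S_b\setminus\langle b\rangle$ and $k(i)=j$; then $d(x_i,\gamma_ix_{k(i)})\le W$.

Fix $i_0$ and put $i_m=k(i_{m-1})$. For $\sigma_1,\dots,\sigma_n\in\Sigma\setminus\langle b\rangle$ let $w=\gamma_{i_0}\sigma_1\gamma_{i_1}\sigma_2\cdots\gamma_{i_{n-1}}\sigma_n$. Following the word letter by letter,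
$$d(x_{i_0},w\,x_{i_n})\le nW+\sum_{m=1}^nd(x_{i_m},\sigma_mx_{i_m}).$$

The map $(\sigma_m)\mapsto w$ is injective. Indeed, these are reduced words in $\Sigma*_{\langle b\rangle}S_b$ (Lemma 10). If $(\sigma_m)$ and $(\sigma'_m)$ give the same element, then by the normal form theorem there are $c_m,d_m\in\langle b\rangle$ with $c_1=1$, $\sigma'_m=c_m^{-1}\sigma_md_m$, $\gamma_{i_m}=d_m^{-1}\gamma_{i_m}c_{m+1}$ for $1\le m<n$, and $d_n=1$. Then $d_m=\gamma_{i_m}c_{m+1}\gamma_{i_m}^{-1}\in\langle b\rangle\cap\gamma_{i_m}\langle b\rangle\gamma_{i_m}^{-1}=1$ by malnormality, so $d_m=c_{m+1}=1$ and $\sigma'_m=\sigma_m$ for all $m$.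

The indices $i_m$ do not depend on the $\sigma$'s, so summing over tuples and using (8),
$$\max_j\sum_{g\in\Gamma}e^{-s\,d(x_{i_0},gx_j)}\ge\big(e^{-sW}(e^{2W}+e^{60})\big)^n .$$
The base is larger than $e^{(2-s)W}\ge1$, so the right side tends to infinity with $n$. But the left side is at most $\max_je^{s\,d(x_{i_0},x_j)}P_\Gamma(x_{i_0},s)<\infty$, independently of $n$: a contradiction.

**Step 3: the case $\ell(b)<1$.** Apply Lemma 6 to $\Sigma''$ with $\mathcal C=\{a,a',c\}$; the components of the complement have $\chi<0$, so the curves are essential and pairwise non-isotopic. On the pants piece use the ideal triangulation of Lemma 11(a), and orient the boundary so that $a$ and $a'=bab^{-1}$ are the chosen generators at the two ends joined by the lift of $e$. By (b) of Lemma 5, $f(\mathbb H^2)$ contains the line $\lambda$ from $\xi=a^+$ to $(a')^+=b\xi$. Here $b\xi\ne\xi$, because $b$ fixes only $b^\pm$ and $\langle a,b\rangle$ is not cyclic. By Lemma 8 there is $x\in\lambda$ with $d(x,b^2x)\le30$. By Step 1, $P_{\Sigma''}(x,s)\ge e^{2W}+e^{60}+3$.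

For fixed $n$ the elements $\sigma_1b^2\sigma_2b^2\cdots\sigma_nb^2$ with $\sigma_i\in\Sigma''$ are pairwise distinct for distinct $n$-tuples. By Lemma 11(c) we may compute in $\Sigma''*\langle b^2\rangle$. Deleting the trivial $\sigma_i$ and merging adjacent powers of $b^2$ gives a normal form, since all exponents of $b^2$ are positive and no cancellation occurs. It displays the nontrivial $\sigma_i$ in order, and the sum of the exponents of $b^2$ preceding such a $\sigma_i$ is $i-1$. So the tuple is determined.

Such an element moves $x$ by at most $30n+\sum_id(x,\sigma_ix)$. Hence
$$P_\Gamma(x,s)\ge\big(e^{-30s}P_{\Sigma''}(x,s)\big)^n\qquad\text{for all }n .$$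
As $s\le2$, the base exceeds $1$: a contradiction. So $\dim_H\Lambda=\delta_\Gamma\ge1+\varepsilon$.

**Step 4: genera $(1,1,1)$.** Take $s=1+10^{-15}$ and run the same argument using (7) with the exact genera. In Step 3, $g-1=2$, so $P_{\Sigma''}\ge1.56\cdot10^{13}$ and $e^{-30s}P_{\Sigma''}\ge9.3\cdot10^{-14}\cdot1.56\cdot10^{13}>1$. In Step 2, $g-1=1$ and $W=1+2\operatorname{arcsinh}(2\pi)<6.1$, so $e^{-sW}(P_\Sigma-3)>e^{-7}\cdot3\cdot10^{13}>1$. This proves Theorem A. $\blacksquare$

## 9. $G(g_a,g_b,g_c)$ in the Kleinian class: proof of Theorem C

Let $G=G(g_a,g_b,g_c)$. By (4), $G$ is hyperbolic and torsion-free. One more fact will be used at the end: Carrasco–Mackay (*Conformal dimension of hyperbolic groups that split over elementary subgroups*, Invent. Math. 227 (2022)) show that if a hyperbolic, not virtually free group is a graph of groups with elementary edge groups, then its (AR) conformal dimension is the maximum of $1$ and the conformal dimensions of the vertex groups.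

**Step 1: $G$ is one-ended.** We argue as for $E$. Let $G$ act on a tree with trivial edge stabilizers. By (FS), the closed surface groups $\Sigma$, $\Sigma''$, $\Sigma'''$ each fix a vertex, and every nontrivial elliptic element fixes exactly one. Let $v$ be fixed by $\Sigma\supset F,S_c$. Then $a\in\Sigma\cap\Sigma''$ forces $\Sigma''\supset S_a$ to fix $v$, and $b\in\Sigma\cap\Sigma'''$ forces $\Sigma'''\supset S_b$ to fix $v$. So $G$ fixes $v$. Hence $G$ is freely indecomposable and not cyclic; being finitely generated and torsion-free, it is one-ended (Stallings).

**Step 2: $\partial G\not\cong\mathbb S^1$.** Otherwise $G$ is a closed surface group by the convergence group theorem, and its subgroups are free or closed surface groups. But $\Sigma''*\langle b^2\rangle\le G$ is not free, because it contains $\Sigma''$, and it is not a closed surface group, because it is freely decomposable.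

**Step 3: $G$ is Kleinian.** The curves $a$ and $b$ cross in a one-holed torus $T$, but we can attach surfaces to them at different levels of $T\times[0,1]$. Let $H=T\times[0,1]$, with disjoint annuli in $\partial H$: neighborhoods of $a\times1$ and $b\times0$, and $\partial T\times[0,1]$. Glue $S_x\times[0,1]$ along $\partial S_x\times[0,1]$ to these annuli so that the result $M$ is orientable, reflecting the factor $[0,1]$ of $S_x\times[0,1]$ if necessary. Then $\pi_1(M)=G$. The three annuli are $\pi_1$-injective on both sides, since $a,b,c\ne1$ in $F$ and $\partial S_x\ne1$ in $S_x$; they cut $M$ into handlebodies, which are irreducible. So $M$ is irreducible: a sphere transverse to the annuli meets them in curves that are null-homotopic in $M$, hence bound discs in the annuli, and surgery along innermost such discs reduces to spheres in the handlebodies. Since $M$ is compact with nonempty boundary, it is Haken. As $G$ is hyperbolic, it contains no $\mathbb Z^2$; so $M$ is atoroidal, and it has no torus boundary component (a compressible one would make $M$ a solid torus). By Thurston's hyperbolization theorem for Haken manifolds there is a convex cocompact Kleinian group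 isomorphic to $G$ with $(\mathbb H^3\cup\Omega)/G\cong M$. Since $\partial M\ne\emptyset$, the limit set is not the whole sphere.

**Step 4: rigid vertices are free.** By Steps 1 and 2 the JSJ tree $T_B$ is defined. Let $R$ be a rigid vertex group. We show that it fixes a vertex of $T_0$. By (J3), its incident edge groups are elliptic in $T_0$, whose edge groups are infinite cyclic. Suppose $R$ had no fixed point in $T_0$. Since $R$ is finitely generated, it has a minimal subtree, in which the incident edge groups are still elliptic (project their fixed points). Collapsing all but one orbit of edges, $R$ splits relative to its incident edge groups over some $R\cap E_0$, with $E_0\cong\mathbb Z$ an edge stabilizer of $T_0$. If $R\cap E_0=1$, refining $T_B$ at $R$ gives a free splitting of $G$, which is impossible by Step 1. If $R\cap E_0\cong\mathbb Z$, this contradicts (J3). So $R$ lies in a vertex stabilizer of $T_0$, which is free, and $R$ is free.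

**Step 5: there is a rigid vertex.** Otherwise Theorem B gives $\inf\dim_H\Lambda=1$, contradicting Theorem A with $\Gamma=G$.

**Step 6: conformal dimension.** The defining splitting has free vertex groups, of conformal dimension $0$, and cyclic edge groups, and $G$ is not virtually free because it contains $\Sigma$. By the theorem of Carrasco–Mackay, $\dim_{AR}\partial G=1$.

**Step 7: the equality fails.** By Steps 1–5, $G$ is in the class of the Problem, and by Theorem A and Step 6
$$\inf\{\dim_H\Lambda\}\ \ge\ 1+\varepsilon(g_a,g_b,g_c)\ >\ 1=\dim_{AR}\partial G ,$$
with $\varepsilon=10^{-15}$ for $G_0$. Finally $\chi(G)=\chi(F)+\sum_x\chi(S_x)=-1+\sum_x(1-2g_x)$, as the edge groups $\mathbb Z$ have $\chi=0$. This takes infinitely many values, so these groups form infinitely many isomorphism classes. $\blacksquare$
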